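# Integer matrices with small Galois group: integer eigenvalues against the rest

## 1. Integer eigenvalues as the first guess, tested in degrees two, three and four

Fix an integer $n\ge 2$. Take an integer $n\times n$ matrix $A$ whose entries have absolute value at most $T$, where $T\ge2$. Its characteristic polynomial $\chi_A$ is monic with integer coefficients, and the Galois group of $\chi_A$ over $\mathbb Q$ permutes the roots. We expect this group to be $S_n$ for most $A$. Let $M_n(T)$ be the number of exceptions, that is, of $A$ for which the group is not $S_n$. How large is $M_n(T)$?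

What is the cheapest way to be an exception? If $\chi_A=gh$ with $\deg g=k$ and $1\le k\le n-1$, then the splitting field has degree at most $k!\,(n-k)!<n!$, so every $A$ with reducible $\chi_A$ is an exception. The simplest factorization is the one with a linear factor. Let $R_{n,1}(T)$ be the number of integer $A$ with entries at most $T$ in absolute value and at least one integer eigenvalue. We use as known that
$$R_{n,1}(T)\asymp T^{n^2-n+1}\log T. \tag{1}$$
So $M_n(T)\ge R_{n,1}(T)\gg T^{n^2-n+1}\log T$. The first guess is that nothing else matters. For integer polynomials of bounded height the main term of the corresponding count comes from polynomials with a rational root, and by analogy Anderson and O'Dorney ("Galois groups of random integer matrices", arXiv:2506.06463, 2025) conjecture that the dominant contribution to $M_n(T)$ comprises matrices with an integer eigenvalue, that is, $M_n(T)\asymp_n T^{n^2-n+1}\log T$. The bound $M_n(T)\ll T^{n^2-1/2}\log T$ is also known; we shall not need it. The result of this lecture is that the guess is right.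

**Theorem 1.** Let $n\ge2$ and $\varepsilon>0$. As $T\to\infty$:

* $M_2(T)=R_{2,1}(T)$;
* $M_3(T)=R_{3,1}(T)+O(T^{6+\varepsilon})$;
* $R_{4,1}(T)+c\,T^{13}\le M_4(T)\le R_{4,1}(T)+C\,T^{13}$ for constants $c,C>0$ and all large $T$;
* $M_n(T)=R_{n,1}(T)+O(T^{n^2-n+3/4+\varepsilon})$ for $n\ge5$.

Consequently, by (1), $M_n(T)\asymp_n T^{n^2-n+1}\log T$ and $M_n(T)\sim R_{n,1}(T)$ for every $n\ge2$.

Let us test the guess on small $n$.

In degree two a reducible quadratic has an integer root and an irreducible one has group $S_2$. So $M_2(T)=R_{2,1}(T)$ exactly, and here (1) can be checked by hand. If $k$ is an integer eigenvalue of the matrix with rows $(a,b)$ and $(c,d)$, put $p=a-k$, $q=d-k$; then $pq=bc$. Let $N(X)$ be the number of integer solutions of $pq=bc$ with all four variables at most $X$ in absolute value. Solutions with a zero coordinate have $pq=bc=0$ and number $O(X^2)$. Up to signs the others are positive. With $g=\gcd(p,b)$, $p=gp'$, $b=gb'$ we get $p'q=b'c$, hence $q=b't$, $c=p't$, and with $m=\max(p',b')$ the size conditions say $g\le X/m$ and $t\le X/m$.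 There are $2\varphi(m)$ coprime pairs with maximum $m\ge2$, and one pair with $m=1$, so the number of positive solutions is $\asymp\sum_{m\le X}\varphi(m)(X/m)^2\asymp X^2\log X$, by partial summation from $\sum_{m\le x}\varphi(m)\asymp x^2$. Now $|k|\le 2T$ gives $R_{2,1}(T)\le(4T+1)N(3T)\ll T^3\log T$. Conversely every $|k|\le T/2$ and every solution counted by $N(T/2)$ gives a matrix with entries at most $T$, and a matrix has at most two eigenvalues, so $R_{2,1}(T)\gg T^3\log T$.

For larger $n$ let us first estimate roughly. If $|a_{ij}|\le T$, the eigenvalues are $\ll T$, so the coefficient $a_i$ of $x^{n-i}$ is $\ll T^i$. There are $\asymp T^{n(n+1)/2}$ polynomials in this box and $\asymp T^{n^2}$ matrices, so an average polynomial should be the characteristic polynomial of about $T^{n(n-1)/2}$ matrices.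

In degree three the competitors are the irreducible cubics with group $A_3$, that is, with square discriminant. We shall see that there are $\ll T^{3+\varepsilon}$ of these in the box. With an average fiber of $T^3$ this suggests $T^{6+\varepsilon}$ matrices, well below $T^7\log T$.

In degree four consider the polynomials $g(x-m)$ with $g=x^4+ax^2+b$. Their roots come in pairs $m\pm\rho$, so their group has order at most $8$. There are about $T\cdot T^2\cdot T^4=T^7$ of them. With an average fiber of $T^6$ this suggests $T^{13}$ matrices, while (1) reads $T^{13}\log T$. So in degree four the guess survives only by a logarithm. Theorem 1 says that this is what happens: the difference $M_4-R_{4,1}$ really has order $T^{13}$.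

## 2. Polynomials times fibers, and the quartics where the product is too weak

**Conventions.** For matrices and vectors, $|\cdot|$ is the maximum of the absolute values of the entries. Implied constants depend only on $n$, $\varepsilon$ (and on an auxiliary $\eta>0$), and $\varepsilon$ may change from line to line. A monic polynomial is written $f=x^n+a_1x^{n-1}+\dots+a_n$. We use freely that a nonzero integer of size $T^{O(1)}$ has $\ll T^\varepsilon$ divisors and $O(\log T)$ prime factors, and that $O(1)^{\omega(m)}\ll T^\varepsilon$ for $1\le m\le T^{O(1)}$, where $\omega(m)$ is the number of primes dividing $m$.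

**Definition (regular matrix).** $A\in M_n(\mathbb Q)$ is regular if some $x\in\mathbb Q^n$ is cyclic, meaning that $x,Ax,\dots,A^{n-1}x$ is a basis. This holds if $\chi_A$ is irreducible, since then any $x\ne0$ works. The matrix $\mathrm{diag}(1,2)$ is regular with cyclic vector $(1,1)^T$; the identity matrix of size at least two is not regular.

**Definition (primitive group).** A transitive permutation group is primitive if it preserves no partition of the points other than the two trivial ones; equivalently, a point stabilizer is a maximal subgroup. If $G$ is the group of an irreducible $f$ with root $\alpha$, the Galois correspondence says that $G$ is primitive exactly when there is no field strictly between $\mathbb Q$ and $\mathbb Q(\alpha)$. For example, $A_3$ is primitive, and the group of an irreducible $x^4+ax^2+b$ is imprimitive: it preserves the partition into pairs $\{\rho,-\rho\}$, and $\mathbb Q(\rho^2)$ is an intermediate field.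

The difference $M_n(T)-R_{n,1}(T)$ counts matrices without integer eigenvalue whose $\chi_A$ is reducible, or irreducible with imprimitive group, or irreducible with primitive group $\ne S_n$. The plan a sensible person tries first is: prove that *every* fiber $\{A:\chi_A=f\}$ is at most about $T^{n(n-1)/2}$, count the polynomials in each class, and multiply. The fiber bound is Proposition 3, for regular $A$, with a loss of $T^\varepsilon$. This plan handles every class for which the polynomial count beats $T^{n(n-1)/2+1}$ by a power of $T$.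

It stops working exactly at the quartics $g(x-m)$, $g=x^4+ax^2+b$: there are about $T^7$ of them, the product is $T^{13+\varepsilon}$, and the target is $T^{13}\log T$. Nor can one hope to remove the $T^\varepsilon$ from a bound that is uniform in $f$. Take $n=2$ and $f=x^2$. The matrices are those with rows $(a,b)$, $(c,-a)$ and $a^2=-bc$. If $b>0>c$, write $g=\gcd(b,c)$; then $b=gs^2$, $c=-gt^2$ with $s,t\ge1$ coprime and $a=\pm gst$, and the size condition is $g\max(s,t)^2\le T$. This gives $\asymp\sum_{m\le\sqrt T}\varphi(m)\,T/m^2\asymp T\log T$ matrices, all of them regular, against $T^{n(n-1)/2}=T$. So the special quartics will be treated by a direct count of matrices (Section 8).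

We shall count integer points on algebraic sets twice, by the following lemma.

**Lemma 2.** Let $W\subset\mathbb A^N_{\mathbb C}$ be a fixed closed algebraic set of dimension $\le r\le N$, and let $B_1,\dots,B_N\ge1$. Then
$$\#\{x\in W\cap\mathbb Z^N:|x_i|\le B_i\}\ll_W\max_{|S|=r}\prod_{i\in S}B_i .$$

*Proof.* We induct on $\dim W$; it suffices to treat an irreducible component $Z$, of dimension $d\le r$. Among the coordinate functions on $Z$ choose a transcendence basis $(x_i)_{i\in S}$ of the function field, $|S|=d$. For $j\notin S$ there is a relation $P_j(x_S,x_j)=0$ on $Z$ in which $P_j$ has positive degree in $x_j$ and leading coefficient $\ell_j(x_S)$, a nonzero polynomial. As the $x_i$, $i\in S$, are algebraically independent on $Z$, $\ell_j$ does not vanish identically on $Z$. On $Z\setminus\{\prod\ell_j=0\}$ each value of $x_S$ has $O(1)$ points above it, so there are $\ll\prod_{i\in S}B_i$ integer points there. The set $Z\cap\{\prod\ell_j=0\}$ has dimension less than $d$ and is covered by induction. Since $B_i\ge1$, a set $S$ of size $d\le r$ may be enlarged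 to size $r$. $\square$

## 3. A uniform bound for the number of regular matrices with given characteristic polynomial

**Proposition 3.** Let $n\ge2$. For every monic $f\in\mathbb Z[x]$ of degree $n$, reducible or not, the number of regular $A\in M_n(\mathbb Z)$ with $|A|\le T$ and $\chi_A=f$ is $\ll_{n,\varepsilon}T^{n(n-1)/2+\varepsilon}$, uniformly in $f$.

The idea is to split the fiber into orbits of an arithmetic group. The orbits correspond to lattices in $\mathbb Q[x]/(f)$, which we count uniformly; the number of points of an orbit in the box is bounded by a Haar volume; and the volumes, added up, become the density of the map $A\mapsto\chi_A$ on real matrices. That density is bounded, and this is what makes everything uniform in $f$.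

**Step 0: making $e_1$ cyclic.** This step replaces "some cyclic vector" by a fixed one. For regular $A$ the polynomial $x\mapsto\det(x,Ax,\dots,A^{n-1}x)$ is nonzero, of degree $n$, hence nonzero at some $x\in\{0,\dots,n\}^n$. Dividing by the gcd of the coordinates we get a primitive $y$ from a finite set depending on $n$ at which it is nonzero. For each such $y$ fix $\gamma_y\in GL_n(\mathbb Z)$ with $\gamma_ye_1=y$ and replace $A$ by $\gamma_y^{-1}A\gamma_y$. So it suffices to count $A$ with $|A|\ll T$, $\chi_A=f$ and $q(A):=|\det P(A)|\ne0$, where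
$$P(A)=(e_1,Ae_1,\dots,A^{n-1}e_1).$$
Rescaling $T$ by a constant we assume $|A|\le T$.

**Step 1: orbits inject into lattices.** This step introduces the group and the invariant of an orbit. Let $E=\mathbb Q[x]/(f)\cong\mathbb Q^n$ with basis $1,x,\dots,x^{n-1}$, let $R=\mathbb Z[x]/(f)=\mathbb Z^n$, and let $C=C_f$ be the companion matrix, that is, multiplication by $x$ in this basis. It has ones on the subdiagonal, last column $(-a_n,\dots,-a_1)^T$ and zeros elsewhere, and $AP(A)=P(A)C$. Let
$$G'=\{g\in GL_n(\mathbb R):ge_1=e_1,\ |\det g|=1\},\qquad \Gamma'=G'\cap GL_n(\mathbb Z).$$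
An element of $G'$ has the block form $\begin{pmatrix}1&b\\0&D\end{pmatrix}$ with $|\det D|=1$, and $(b,D)(b',D')=(b'+bD',DD')$. So $db$ times a Haar measure in $D$ is invariant on both sides: left multiplication translates $b'$, right multiplication acts on $b$ by an affine map of determinant $\pm1$. Thus $G'$ is unimodular; let $\mu$ be this Haar measure.

To $A$ attach $I_A=P(A)^{-1}\mathbb Z^n\subset E$. It is stable under $x$, because $CP(A)^{-1}\mathbb Z^n=P(A)^{-1}A\mathbb Z^n\subset P(A)^{-1}\mathbb Z^n$. It contains $R=\mathbb Z^n$, because $P(A)$ is integral, and $[I_A:R]=q(A)$. If $I_A=I_B$, then $\gamma=P(B)P(A)^{-1}\in GL_n(\mathbb Z)$, $\gamma e_1=e_1$, and $B=P(B)CP(B)^{-1}=\gamma A\gamma^{-1}$. So the $\Gamma'$-orbits (under conjugation) of our matrices inject into the set of $x$-stable lattices $I\supset R$. Let $N_f(q)$ be the number of $x$-stable lattices $I\supset R$ with $[I:R]=q$.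

**Step 2: the number of lattices.** This step proves the following bound, with no dependence on $f$.

**Lemma 4.** For every $\eta>0$ we have $\sum_{q\le Q}N_f(q)\ll_{n,\eta}Q^{1+\eta}$, uniformly in $f$.

*Proof.* First we turn lattices into ideals. Let $\lambda(\sum_{i<n}c_ix^i)=c_{n-1}$ and $\langle u,v\rangle=\lambda(uv)$; then $\langle xu,v\rangle=\langle u,xv\rangle$. The Gram matrix of $1,x,\dots,x^{n-1}$ has entries $\lambda(x^{i+j})$, which are integers, equal to $0$ for $i+j<n-1$ and to $1$ for $i+j=n-1$. So its determinant is $\pm1$ and $R$ is self-dual. Duality $I\mapsto I^\vee$ is a bijection from the $x$-stable lattices $I\supset R$ of index $q$ to the ideals of $R$ of index $q$. Hence $N_f(q)$ is the number of ideals of index $q$. It is multiplicative, by splitting the finite ring $R/J$ into its $p$-primary parts.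

*Claim:* $N_f(p^j)\le2^n(j+1)^np^{j-1}$ for $j\ge1$. The exponent $j-1$ cannot be lowered for all $f$. For $n=2$, $f=x^2$ the ideals of index $p^2$ are $pR$ and the ideals $(p^2,x+c)$ with $c$ mod $p^2$ and $p^2\mid c^2$, that is, $p\mid c$; so $N_f(p^2)=p+1$.

To prove the claim, let $\tilde J\subset\mathbb Z[x]$ be the preimage of an ideal $J$ of index $p^j$, so $f\in\tilde J$, and let $L_i=\{h\in\tilde J:\deg h\le i\}$ for $0\le i\le n-1$. As $p^jx^i\in\tilde J$, the $x^i$-coefficients of elements of $L_i$ form an ideal of $\mathbb Z$ containing $p^j$, say $p^{e_i}\mathbb Z$. From $xL_i\subset L_{i+1}$ we get $e_0\ge e_1\ge\dots\ge e_{n-1}\ge0$, and $\sum_{i<n}e_i=j$ because $L_{n-1}$ has a triangular basis and index $p^j$ in the polynomials of degree less than $n$. Choose $h_i\in L_i$ with $x^i$-coefficient $p^{e_i}$; then $L_{i+1}=L_i+\mathbb Zh_{i+1}$, where $h_{i+1}$ matters only modulo $L_i$. Put $d=e_i-e_{i+1}$. The polynomial $p^dh_{i+1}-xh_i$ lies in $\tilde J$ and its $x^{i+1}$-coefficient vanishes, so it is in $L_i$ and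
$$h_{i+1}\in p^{-d}(xh_i+L_i).\tag{2}$$
Thus, given $L_i$ (and a fixed $h_i$ in it), there are at most $[p^{-d}L_i:L_i]=p^{d(i+1)}$ choices for $L_{i+1}$. Also $L_i\subset p^{e_i}\mathbb Z[x]$: this is clear for $L_0=p^{e_0}\mathbb Z$, and (2) carries it from $i$ to $i+1$. As $L_{n-1}$ determines $J$, for a given sequence $(e_i)$ there are at most $p^s$ ideals, with
$$s=\sum_{i=0}^{n-2}(i+1)(e_i-e_{i+1})=\sum_{i=0}^{n-2}e_i-(n-1)e_{n-1}=j-ne_{n-1}.$$
If $e_{n-1}\ge1$ this is at most $p^{j-1}$.

If $e_{n-1}=0$ we must save one factor $p$. Let $i_0\le n-2$ be maximal with $e_{i_0}>0$. Then $L_{i_0}\subset p\mathbb Z[x]$, and $L_{i_0+1}$ contains a monic $h=h_{i_0+1}$ of degree $i_0+1$. Dividing an element of $\tilde J$ by $h$ leaves a remainder in $L_{i_0}\subset p\mathbb Z[x]$, so the image of $\tilde J$ in $\mathbb F_p[x]$ is the ideal $(\bar h)$. In particular $\bar h\mid\bar f$, and there are at most $2^n$ options for $\bar h$. Put $d=e_{i_0}$. For given $L_{i_0}$ and $\bar h$, two candidates for $h$ differ, by (2), by an element of $p^{-d}L_{i_0}\cap p\mathbb Z[x]$.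 So the number of $h$ modulo $L_{i_0}$ is at most $[p^{-d}L_{i_0}\cap p\mathbb Z[x]:L_{i_0}]$. Now $p^{-d}L_{i_0}\subset\mathbb Z[x]$ contains $p^{-d}h_{i_0}$, which is monic and hence not in $p\mathbb Z[x]$. So the intersection is a proper subgroup of $p^{-d}L_{i_0}$, and the index is at most $p^{d(i_0+1)-1}$ instead of $p^{d(i_0+1)}$. For $i>i_0$ the steps from $L_i$ to $L_{i+1}$ have $d=0$ and offer one choice. So there are at most $2^np^{s-1}=2^np^{j-1}$ ideals for this $(e_i)$. There are at most $(j+1)^n$ sequences $(e_i)$, which proves the claim.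

By multiplicativity and the claim,
$$\sum_q\frac{N_f(q)}{q^{1+\eta}}\le\prod_p\Bigl(1+\sum_{j\ge1}2^n(j+1)^np^{-1-j\eta}\Bigr)\le\prod_p\bigl(1+C_{n,\eta}\,p^{-1-\eta}\bigr)\ll_{n,\eta}1 .$$
Since $\sum_{q\le Q}N_f(q)\le Q^{1+\eta}\sum_qN_f(q)q^{-1-\eta}$, the lemma follows. $\square$

**Step 3: points of an orbit against a volume.** This step bounds the part of an orbit in the box and adds up over all orbits. For $q>0$ let
$$V(q,T)=\mu\{g\in G':|(gP)C(gP)^{-1}|\le T\},$$
where $P$ is any real matrix with $Pe_1=e_1$ and $|\det P|=q$. Two such $P$ differ by left multiplication by an element of $G'$, and $\mu$ is right invariant, so $V(q,T)$ does not depend on $P$.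

Let $\Omega$ be a compact neighborhood of $1$ in $G'$ and let $A$ be a member of an orbit with $q(A)=q$. If $\gamma\in\Gamma'$ and $|\gamma A\gamma^{-1}|\le T$, then $\Omega\gamma\subset\{g\in G':|gAg^{-1}|\le c_1T\}$ for a constant $c_1$. With $P=P(A)$ this set has measure $V(q,c_1T)$. The sets $\Omega\gamma$ have measure $\mu(\Omega)$. If a point lies in $\Omega\gamma$ and $\Omega\gamma'$, then $\gamma'\gamma^{-1}\in\Gamma'\cap\Omega^{-1}\Omega$, a finite set; so each point is covered $O(1)$ times. Hence the orbit contains $\ll V(q,c_1T)$ matrices with $|\cdot|\le T$.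

Next we compare different $q$. For $q\le q'\le4q$ let $s=\mathrm{diag}(1,t,\dots,t)$ with $t^{n-1}=q'/q$, so $1\le t\le4$. Then $sgP=(sgs^{-1})(sP)$ with $sPe_1=e_1$ and $|\det sP|=q'$. Conjugation by $s$ maps $(b,D)\in G'$ to $(b/t,D)$, so it scales $\mu$ by $t^{-(n-1)}\ge\frac14$; and conjugating a matrix by $s$ enlarges its entries at most by the factor $t\le4$. Hence $V(q,T)\le4V(q',4T)$.

Since $A^ie_1\ll T^i$, we have $q(A)\ll T^{n(n-1)/2}$. Let $Q$ run over the powers of $2$ with $1\le Q\ll T^{n(n-1)/2}$ and put $c_2=4c_1$. If $Q\le q<2Q$ and $2Q\le q'\le4Q$, then $q\le q'\le4q$; averaging over $q'$ and using Lemma 4, the number of $A$ is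
$$\ll\sum_Q\Bigl(\sum_{Q\le q<2Q}N_f(q)\Bigr)\max_{Q\le q<2Q}V(q,c_1T)\ll\sum_QQ^{1+\eta}\cdot\frac1Q\int_{2Q}^{4Q}V(q',c_2T)\,dq'\ll T^\varepsilon\int_0^\infty V(q,c_2T)\,dq .\tag{3}$$

**Step 4: the volume is a density.** This step identifies the integral in (3). Let $X=\{P=(e_1,p_2,\dots,p_n)\in GL_n(\mathbb R)\}$ with Lebesgue measure $dP=dp_2\cdots dp_n$, and write $P=g\,\mathrm{diag}(1,q^{1/(n-1)},\dots,q^{1/(n-1)})$ with $g\in G'$, $q=|\det P|$. The measure $dP$ is invariant under left multiplication by $G'$, so $dP=\rho(q)\,d\mu(g)\,dq$ for some function $\rho$. Under $P\mapsto P\,\mathrm{diag}(1,t,\dots,t)$, which maps $(g,q)$ to $(g,t^{n-1}q)$, the measure $dP$ scales by $t^{n(n-1)}$. So $\rho(t^{n-1}q)\,t^{n-1}=t^{n(n-1)}\rho(q)$, and $dP=c\,q^{n-1}d\mu(g)\,dq$ with a constant $c>0$. Therefore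
$$\int_0^\infty V(q,T)\,dq=c^{-1}\int_X1\bigl[|PC_fP^{-1}|\le T\bigr]\,|\det P|^{1-n}dP\le c^{-1}\nu_f(2T),$$
where for every real monic $f$ of degree $n$ we put
$$\nu_f(T):=\int_X1\bigl[|PC_fP^{-1}|<T\bigr]\,|\det P|^{1-n}dP .$$

The map $(P,f)\mapsto A=PC_fP^{-1}$ from $X\times\mathbb R^n$ to real matrices satisfies $A^ie_1=PC_f^ie_1=p_{i+1}$. So it is a diffeomorphism onto the open set, of full measure, of those $A$ for which $e_1$ is cyclic, with inverse $A\mapsto(P(A),\chi_A)$. With $df=da_1\cdots da_n$ we claim $dA=|\det P|^{1-n}\,dP\,df$. Put $p_1=e_1$ and $p_{i+1}=Ap_i$ for $1\le i\le n$. Then $dp_{i+1}=dA\,p_i+A\,dp_i$. In $dp_2\wedge\dots\wedge dp_{n+1}$ the terms $A\,dp_i$ are killed by the factor $dp_i$, so this form equals the product of the columns of $dA\cdot P$, that is, $\pm\det(P)^n\,dA$. On the other hand $p_{n+1}=-P(a_n,\dots,a_1)^T$, so modulo $dp_2,\dots,dp_n$ we have $dp_{n+1}=-P\,d(a_n,\dots,a_1)^T$, and the form equals $\pm\det(P)\,dP\wedge df$. Comparing gives the claim. Hence for Borel $\varphi\ge0$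
$$\int\varphi(f)\,\nu_f(T)\,df=\int_{|A|<T}\varphi(\chi_A)\,dA .\tag{4}$$

**Lemma 5.** For $n\ge1$ there is $D_n$ such that for all Borel $\varphi\ge0$ and all $T>0$
$$\int_{|A|<T}\varphi(\chi_A)\,dA\le D_n\,T^{n(n-1)/2}\int_{\mathbb R^n}\varphi(f)\,df .$$

Grant the lemma for a moment. By (4), $\nu_f(T)\le D_nT^{n(n-1)/2}$ for almost every $f\in\mathbb R^n$. For fixed $P$ the indicator $1[|PC_fP^{-1}|<T]$ is lower semicontinuous in $f$, because the condition is open. By Fatou's lemma $f\mapsto\nu_f(T)$ is lower semicontinuous. The good $f$ are dense, so the bound holds for *all* $f$, in particular for our integral $f$. Together with (3) this proves Proposition 3. The strict inequality in the definition of $\nu_f$ was chosen for this purpose.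

**Step 5: the density is bounded.** It remains to prove Lemma 5. We use the area formula: for a $C^1$ map $\Phi$ between open subsets of $\mathbb R^N$, a Borel set $S$ and $\psi\ge0$,
$$\int_S\psi(\Phi(x))\,|J_\Phi(x)|\,dx=\int\psi(y)\,\#\bigl(S\cap\Phi^{-1}(y)\bigr)\,dy .\tag{5}$$

*Proof of Lemma 5.* Scaling $A$ by $T$ scales $dA$ by $T^{n^2}$ and $df$ by $T^{n(n+1)/2}$, and $n^2-\frac{n(n+1)}2=\frac{n(n-1)}2$. So it suffices to prove the inequality for one fixed radius. For $n=1$ it is clear.

Let $n=2$, let $A$ have rows $(a,b)$, $(c,d)$ with entries of absolute value less than $\rho$, trace $t$ and determinant $\delta$. In the coordinates $(a,b,t,\delta)$ we have $c=(a(t-a)-\delta)/b$ and $dA=|b|^{-1}da\,db\,dt\,d\delta$. The condition $|c|<\rho$ says $|b|>|a(t-a)-\delta|/\rho$. So the density at $(t,\delta)$ is at most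
$$\int_{|a|<\rho}2\log^+\frac{\rho^2}{|a(t-a)-\delta|}\,da .$$
Factor $a(t-a)-\delta=-(a-r)(a-s)$ over $\mathbb C$. As $|a-r|\ge|a-\mathrm{Re}\,r|$, the density is at most $2\int_{\mathbb R}\bigl(\log^+\frac{\rho}{|a-\mathrm{Re}\,r|}+\log^+\frac\rho{|a-\mathrm{Re}\,s|}\bigr)da=8\rho$, since $\int_{\mathbb R}\log^+(\rho/|x|)\,dx=2\rho$.

Let $n\ge3$ and assume the lemma in smaller dimensions. Every real $A$ has an invariant subspace of dimension $m\in\{1,2\}$. For $H\in M_{(n-m)\times m}(\mathbb R)$ put $u(H)=\begin{pmatrix}I&0\\H&I\end{pmatrix}$. Given an $m$-dimensional subspace, choose an $m\times m$ minor of a basis matrix that is maximal in absolute value, and permute its rows to the top. Dividing by this top block gives a basis matrix $\begin{pmatrix}I\\H\end{pmatrix}$, and by Cramer's rule the entries of $H$ are quotients of minors, so $|H|\le1$. Thus the subspace is $\pi u(H)(\mathbb R^m\oplus0)$ for a permutation matrix $\pi$, and every $A$ with $|A|<1$ that leaves it invariant has the form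
$$A=\Phi_\pi(H,B_1,Y,B_2):=\pi u(H)\begin{pmatrix}B_1&Y\\0&B_2\end{pmatrix}u(H)^{-1}\pi^{-1},\qquad|H|\le1,\quad|B_1|,|Y|,|B_2|\le n^2 .$$
The last bound holds because conjugating back by $u(H)$ multiplies the size of the entries by at most $(1+m)(1+n-m)$, which is $2n$ or $3(n-1)$, and both are at most $n^2$. Now $\Phi_\pi$ is a polynomial map between spaces of dimension $n^2$. Since $u(H+dH)=u(H)u(dH)$ and conjugation has determinant $1$ on $M_n(\mathbb R)$, its Jacobian at $(H,B)$ is, up to sign, that of
$$(dH,dB)\mapsto dB+\Bigl[\begin{pmatrix}0&0\\dH&0\end{pmatrix},B\Bigr],\qquad B=\begin{pmatrix}B_1&Y\\0&B_2\end{pmatrix}.$$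
The lower left block of the image is $dH\,B_1-B_2\,dH$; the other blocks are $dB_1,dY,dB_2$ plus terms in $dH$. So the Jacobian is up to sign the determinant of the Sylvester map $dH\mapsto dH\,B_1-B_2\,dH$, which is $\pm\mathrm{Res}(\chi_{B_1},\chi_{B_2})$, the product of all differences of eigenvalues. By (5), summing over the finitely many $m$ and $\pi$,
$$\int_{|A|<1}\varphi(\chi_A)\,dA\ll\sum_{m=1,2}\int_{|B_1|,|Y|,|B_2|\le n^2}\varphi(\chi_{B_1}\chi_{B_2})\,|\mathrm{Res}(\chi_{B_1},\chi_{B_2})|\,dB_1\,dY\,dB_2 .$$
The integrand depends on $B_1,B_2$ only through their characteristic polynomials. Apply the lemma in dimension $m$ to $B_1$ with $B_2$ fixed, and then in dimension $n-m$ to $B_2$. The right side is $\ll\sum_m\iint\varphi(f_1f_2)|\mathrm{Res}(f_1,f_2)|\,df_1df_2$, over monic $f_1,f_2$ of degrees $m$ and $n-m$. The map $(f_1,f_2)\mapsto f_1f_2$ has differential $f_2\,df_1+f_1\,df_2$, with the Sylvester matrix as its matrix, so its Jacobian is $\pm\mathrm{Res}(f_1,f_2)$. Over a squarefree $f$ it has at most $\binom nm$ preimages, and the non-squarefree $f$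 form a null set. By (5) the sum is $\ll\int\varphi(f)\,df$. $\square$

This completes the proof of Proposition 3.

## 4. Reducible characteristic polynomials without integer root

For $n\le3$ a reducible monic integer polynomial of degree $n$ has an integer root, so this class is empty. Let $n\ge4$. The only obstacle to multiplying is that Proposition 3 covers regular matrices only. For example, if $C$ is the companion matrix of $x^2+1$, then $\mathrm{diag}(C,C)$ is not regular. Adding a single $1$ in position $(3,2)$ makes it regular and keeps $x^2+1$ as a factor of the characteristic polynomial. This repair works in general.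

**Proposition 6.** Let $n\ge4$. The number of $A$ with $|A|\le T$ such that $\chi_A$ is reducible and has no integer root is $\ll T^{n^2-2(n-2)+\varepsilon}$.

*Proof.* **Step 1: a bounded perturbation.** We show that for each such $A$ there is $E\in M_n(\mathbb Z)$ with $|E|\ll_n1$ such that $B=A+E$ is regular and $\chi_B=gh$ with monic $g,h\in\mathbb Z[x]$ and $2\le\deg g\le n-2$. If $A$ is regular, take $E=0$ and let $g$ be an irreducible factor of minimal degree; then $2\le\deg g\le n/2\le n-2$.

Otherwise let $f_r\mid\dots\mid f_1$ be the nontrivial invariant factors of $A$, with $r\ge2$, and let $g$ be an irreducible factor of $f_r$. Then $\deg g\ge2$, and $g^r\mid\chi_A$, so $\deg g\le n/2\le n-2$. Moreover $\dim\ker(A-\lambda)=r$ for each root $\lambda$ of $g$. For matrices $Y,Z$ of size $n\times(r-1)$ and a vector $x$ put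
$$\Theta(Y,Z,x)=\det(x,Bx,\dots,B^{n-1}x),\qquad B=A+YZ^T .$$
This polynomial is not identically zero: bring $A$ by a rational base change into rational canonical form $\mathrm{diag}(C_{f_1},\dots,C_{f_r})$ and add the rank-$(r-1)$ matrix with $r-1$ ones on the subdiagonal, joining consecutive blocks. The result is upper Hessenberg with nonzero subdiagonal, so $e_1$ is cyclic for it. As $\Theta$ has degree at most $D=D(n)$ in each variable, it is nonzero at some point with all coordinates in $\{0,\dots,D\}$. Let $E=YZ^T$ there. Then $B$ is regular, and since $\mathrm{rank}\,E\le r-1$, the $r$-dimensional space $\ker(A-\lambda)$ meets $\ker E$ nontrivially. So every root $\lambda$ of $g$ is an eigenvalue of $B$, and $g\mid\chi_B$.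

**Step 2: counting.** The polynomials $\chi_B=gh$ with $\deg g=k$ have all roots $\ll T$, so their number is
$$\ll T^{k(k+1)/2+(n-k)(n-k+1)/2}=T^{n(n+1)/2-k(n-k)}\le T^{n(n+1)/2-2(n-2)} .$$
Apply Proposition 3 to $B$ and sum over the $O(1)$ matrices $E$. The exponent is $\frac{n(n+1)}2+\frac{n(n-1)}2-2(n-2)+\varepsilon=n^2-2(n-2)+\varepsilon$. $\square$

## 5. Imprimitive groups: counting through a minimal subfield

**Definition (biquadratic type).** For $n=4$, an irreducible quartic $f$ with root $\alpha$ is of biquadratic type if the minimal polynomial of $4\alpha-\mathrm{tr}\,\alpha$ is $x^4+ax^2+b$ for some integers $a,b$. For example $(x-1)^4-2$ is of this type: with root $\alpha=1+\sqrt[4]2$ we get $4\alpha-\mathrm{tr}\,\alpha=4\sqrt[4]2$, with minimal polynomial $x^4-512$.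

**Proposition 7.** The number of $A$ with $|A|\le T$ and $\chi_A$ irreducible with imprimitive group is $\ll T^{n^2-n+\varepsilon}$ if $n\ne4$. If $n=4$, this holds (with exponent $12+\varepsilon$) after leaving out the $A$ with $\chi_A$ of biquadratic type.

*Proof.* **Step 1: parametrizing $f$.** Let $\alpha$ be a root of $f=\chi_A$, so all conjugates are $\ll T$, and let $K=\mathbb Q(\alpha)$. By imprimitivity $K$ has a proper intermediate field. Choose a minimal subfield $k\ne\mathbb Q$ of $K$, put $e=[k:\mathbb Q]$ and $d=n/e$; then $d,e\ge2$. Let $x^d+\beta_1x^{d-1}+\dots+\beta_d$ be the minimal polynomial of $\alpha$ over $k$. Here $\beta_i$ lies in the ring of integers $\mathcal O_k$ and has all conjugates $\ll T^i$, and $f$ is the norm of this polynomial. Not all $\beta_i$ lie in $\mathbb Z$, since otherwise $\alpha$ would have degree $d<n$. Let $j$ be minimal with $\beta_j\notin\mathbb Z$. By minimality of $k$ we have $k=\mathbb Q(\beta_j)$.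

**Step 2: counting the parameters.** There are $\ll T^{j(j-1)/2}$ choices of $\beta_1,\dots,\beta_{j-1}\in\mathbb Z$. The element $\beta_j$ is a root of its minimal polynomial of degree $e$, whose $l$-th coefficient is $\ll T^{jl}$, so there are $\ll T^{je(e+1)/2}$ choices; after this choice the field $k$ is known. For $i>j$ there are $\ll T^{ie}$ choices of $\beta_i\in\mathcal O_k$: a nonzero element of $\mathcal O_k$ has a conjugate of absolute value at least $1$, so by packing in $k\otimes\mathbb R\cong\mathbb R^e$ there are $\ll Y^e$ elements with all conjugates at most $Y$, for $Y\ge1$. The total exponent is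
$$\frac{j(j-1)}2+\frac{je(e+1)}2+\frac e2\bigl(d(d+1)-j(j+1)\bigr)=\frac{n(d+1)}2+\frac{(e-1)\,j\,(e+1-j)}2\le\frac{n(d+e)}2,$$
because $j\le d$ and $e+1-j\le e$ give $j(e+1-j)\le de=n$. Now
$$\frac{n(n-1)}2-\frac{n(d+e)}2=\frac n2\bigl((d-1)(e-1)-2\bigr)\ge0\quad\text{unless }d=e=2 .$$
So for $n\ne4$ there are $\ll T^{n(n-1)/2}$ such $f$, and Proposition 3 gives $\ll T^{n^2-n+\varepsilon}$ matrices.

**Step 3: $n=4$, $d=e=2$.** Here we remove the trace. Replace $\alpha$ by $4\alpha-\mathrm{tr}\,\alpha$, which has trace $0$ and conjugates $\ll T$. The polynomial $f$ is determined by $\mathrm{tr}\,\alpha$ ($\ll T$ choices) and the new minimal polynomial $\tilde f=N_{k/\mathbb Q}(x^2+\beta x+\gamma)$, where $\mathrm{Tr}_{k/\mathbb Q}\beta=0$. If $\beta=0$, then $\tilde f=x^4+(\mathrm{Tr}\,\gamma)x^2+N\gamma$ and $f$ is of biquadratic type. If $\beta\ne0$, then $\beta=w\sqrt\Delta$ with $\Delta\ne1$ squarefree, $w\in\mathbb Z\setminus\{0\}$, $k=\mathbb Q(\sqrt\Delta)$ and $|\Delta|w^2\ll T^2$. For given $\Delta$ there are $\ll T/\sqrt{|\Delta|}$ choices of $\beta$. Writing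 $\gamma=(a+b\sqrt\Delta)/2$ with $a\ll T^2$ and $b\sqrt{|\Delta|}\ll T^2$, there are $\ll T^2(1+T^2/\sqrt{|\Delta|})\ll T^4/\sqrt{|\Delta|}$ choices of $\gamma$, since $|\Delta|\ll T^2$. In total there are
$$\ll T\sum_{0<|\Delta|\ll T^2}\frac{T^5}{|\Delta|}\ll T^6\log T$$
polynomials $f$, hence $\ll T^{12+\varepsilon}$ matrices. $\square$

## 6. Primitive groups: from small generators to local conditions

Let $n\ge3$, and let $\mathcal F(T)$ be the set of monic irreducible $f\in\mathbb Z[x]$ of degree $n$ with $a_1=0$, all roots of absolute value at most $T$, and Galois group primitive and $\ne S_n$.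

**Proposition 8.** $\#\mathcal F(T)\ll T^{n(n-1)/2-1/4+\varepsilon}$ for $n\ge4$, and $\#\mathcal F(T)\ll T^{2+\varepsilon}$ for $n=3$. Consequently the number of $A$ with $|A|\le T$ and $\chi_A$ irreducible with primitive group $\ne S_n$ is $\ll T^{n^2-n+3/4+\varepsilon}$ for $n\ge4$ and $\ll T^{6+\varepsilon}$ for $n=3$.

The consequence is immediate: replacing a root $\alpha$ by $n\alpha-\mathrm{tr}\,\alpha$ shows that the polynomials without the condition $a_1=0$, with roots $\ll T$, number $\ll T\cdot\#\mathcal F(C'T)$ with $C'=C'(n)$; multiply by the fiber bound of Proposition 3.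

For $n=3$ the group is $A_3$, so $f=x^3+bx+c$ with $-4b^3-27c^2=d^2$ and $b\ll T^2$. If $b=0$, then $c=0$ and $f$ is reducible. For $b\ne0$, the equation $d^2+27c^2=-4b^3$ prescribes the norm of $d+3c\sqrt{-3}$, so it has $\ll T^\varepsilon$ solutions $(c,d)$. Hence $\#\mathcal F(T)\ll T^{2+\varepsilon}$. From now on $n\ge4$.

The box $|a_i|\ll T^i$, $2\le i\le n$, has $\asymp T^{n(n+1)/2-1}$ points. So the proposition asks us to **save** a factor $T^{n-3/4-\varepsilon}$. The first thing to try is a sieve in the last coefficient: fix $a_2,\dots,a_{n-1}$ and apply the large sieve to $a_n$. It leaves at best about $T^{n/2}$ of the $T^n$ values of $a_n$, a saving of $T^{n/2}$; and $n/2<n-\frac34$ for $n\ge4$. So the sieve alone stops short. The other source of information is ramification: at a ramified prime $p$ the polynomial mod $p$ has few distinct roots. The two will be combined. First we have to make sure that there is enough ramification.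

**Step 1: passing to a smallest generator.** The local information comes from the discriminant $D_K$ of the field $K=\mathbb Q[x]/(f)$, not from the discriminant of $f$; if $D_K$ were small there would be none. This step reduces to a case where $D_K$ has a lower bound. Let
$$\mathcal G(Y)=\bigl\{g\in\mathcal F(Y):|D_K|\ge c_1Y^{2(n-1)},\ K=\mathbb Q[x]/(g)\bigr\}$$
with $c_1=c_1(n)>0$ small. Let $f\in\mathcal F(T)$ have root $\alpha$ and field $K$. Let $\mathcal O_K^0$ be the group of elements of trace zero in $\mathcal O_K$, $\|\beta\|=\max_\sigma|\sigma\beta|$ over the embeddings $\sigma$, and $\lambda=\min\{\|\beta\|:0\ne\beta\in\mathcal O_K^0\}$. Then $1\le\lambda\le T$, since a nonzero algebraic integer has a conjugate of absolute value at least $1$, and $\alpha\in\mathcal O_K^0$.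

Consider the inner product $\sum_\sigma\sigma(x)\overline{\sigma(y)}$ on $K\otimes\mathbb R$. For it $\mathbb Z\perp\mathcal O^0_K$, and $\mathcal O_K$ has covolume $\sqrt{|D_K|}$. The kernel of $\mathcal O_K\to\mathbb Z/n\mathbb Z$, $x\mapsto\mathrm{tr}\,x$, is $\mathbb Z\oplus\mathcal O_K^0$, so this sublattice has index at most $n$. Hence $\mathcal O_K^0$, of rank $n-1$, has covolume $\ll\sqrt{|D_K|}$, and Minkowski's theorem gives $\lambda^{n-1}\ll\sqrt{|D_K|}$. By packing, $\#\{\alpha\in\mathcal O_K^0:\|\alpha\|\le T\}\ll(T/\lambda)^{n-1}$.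

Let $\beta$ attain $\lambda$ and let $Y=2^i$ with $Y/2<\lambda\le Y$. A nonzero element of trace zero is not rational, and $K$ has no proper intermediate field because the group is primitive; so $K=\mathbb Q(\beta)$. The minimal polynomial $g$ of $\beta$ has the same Galois group, $a_1=0$, roots of absolute value at most $Y$, and $|D_K|\gg\lambda^{2(n-1)}\gg Y^{2(n-1)}$. So $g\in\mathcal G(Y)$ if $c_1$ is small enough. Since $g$ determines $K$, and then there are $\ll(T/Y)^{n-1}$ choices of $\alpha$,
$$\#\mathcal F(T)\ll\sum_{Y=2^i\le2T}(T/Y)^{n-1}\,\#\mathcal G(Y).$$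
As $\frac{n(n-1)}2-\frac14>n-1$, it suffices to prove
$$\#\mathcal G(T)\ll T^{n(n-1)/2-1/4+\varepsilon}.\tag{6}$$

**Step 2: local data of $f\in\mathcal G(T)$.** This step extracts what ramification says. We recall two facts about permutation groups. *A primitive group containing a transposition is $S_n$ (Jordan):* "$i=j$ or $(i\,j)\in G$" is a $G$-invariant equivalence relation, so by primitivity all $i$ are equivalent. *The conjugates of a proper subgroup $G$ do not cover $S_n$:* there are at most $[S_n:G]$ conjugates, all containing $1$, so they cover at most $[S_n:G](|G|-1)+1<n!$ elements.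

Let $p>n$ be a prime dividing $D_K$ and $d_p=v_p(D_K)$. As $p\nmid n!$, ramification at $p$ in the Galois closure is tame, and inertia is cyclic, generated by some $\tau\ne1$. The places $v\mid p$ of $K$, with ramification index $e_v$ and residue degree $f_v$, correspond to the orbits of the decomposition group on the $n$ roots; such an orbit has $e_vf_v$ elements and splits into $f_v$ cycles of $\tau$ of length $e_v$. So $\tau$ has $\sum f_v$ cycles, and by tameness $d_p=\sum(e_v-1)f_v=n-\sum f_v$. Since $\tau$ is neither trivial nor a transposition (Jordan), $2\le d_p\le n-1$. The $\mathbb Q_p$-irreducible factor of $f$ attached to $v$ reduces mod $p$ to a power of an irreducible polynomial of degree dividing $f_v$. Hence $f$ mod $p$ has at most $\sum f_v=n-d_p$ distinct roots in $\overline{\mathbb F}_p$. For a small illustration take the cubic $x^3+x^2-2x-1$, with field discriminant $49$ and group $A_3$: here $p=7$, $d_7=2$, and mod $7$ it is $(x-2)^3$, with one distinct root.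

Let
$$C=\prod_{p>n,\ p\mid D_K}p,\qquad M_j=\prod_{p\mid C,\ d_p\ge j}p\quad(1\le j\le n-1).$$
Then $M_1=M_2=C$ and $M_{j+1}\mid M_j$. As $v_p(D_K)\ll_n1$ for $p\le n$,
$$\prod_{j=1}^{n-1}M_j=\prod_{p\mid C}p^{d_p}\ge c_2T^{2(n-1)}.\tag{7}$$
Also $D_K\mid\mathrm{disc}\,f$, so $C\le T^{O(1)}$.

**Lemma 9.** Let $p>n$ and $1\le d\le n-1$. Given $a_1,\dots,a_{n-d}\in\mathbb F_p$, there are $O_n(1)$ ways to complete them to a monic polynomial of degree $n$ over $\mathbb F_p$ with at most $n-d$ distinct roots in $\overline{\mathbb F}_p$.

*Proof.* Let $d\le k\le n-1$ and count the completions with exactly $m=n-k$ distinct roots $r_1,\dots,r_m$, of multiplicities $e_1,\dots,e_m$; there are $O(1)$ possibilities for the $e_i$. By Newton's identities the known coefficients $a_1,\dots,a_m$ determine $\sum_ie_ir_i^l$ for $1\le l\le m$. These are $m$ equations in the unknowns $r_1,\dots,r_m$. At a point with distinct $r_i$ the Jacobian determinant is $m!\prod e_i$ times a Vandermonde determinant, and it is nonzero as $p>n$. So the solutions with distinct $r_i$ are isolated points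 of the solution set in $\mathbb A^m_{\overline{\mathbb F}_p}$. By Bézout's inequality (the number of irreducible components of an intersection of hypersurfaces is at most the product of the degrees) there are at most $m!$ of them. Sum over $k$. $\square$

**Step 3: the case $C\le T^{n-3/2}$.** Here the local conditions alone are enough. Fix $C$ and the $d_p$ for $p\mid C$, and choose $a_2,a_3,\dots,a_n$ in this order. For $a_i$ put $j=n-i+1$. If $p\mid M_j$, then $f$ mod $p$ has at most $n-j=i-1$ distinct roots, so by Lemma 9 with $d=j$ the class of $a_i$ mod $p$ is, given $a_1=0,a_2,\dots,a_{i-1}$, one of $O_n(1)$ classes. Hence there are $\ll T^\varepsilon(T^i/M_j+1)$ choices of $a_i$, and in total $\ll T^{n(n+1)/2-1+\varepsilon}/\Pi$ polynomials, where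
$$\Pi=\prod_{j=1}^{n-1}\min(M_j,T^{n-j+1}).$$
I claim $\Pi\gg C\,T^{n-1/2}$. The factors with $j=1,2$ equal $C$, since $C\le T^{n-3/2}$. Suppose first that $M_j\le T^{n-j+1}$ for all $j\ge3$. Then by (7) $\Pi=\prod M_j\ge c_2T^{2(n-1)}\ge c_2\,C\,T^{2(n-1)-(n-3/2)}=c_2\,C\,T^{n-1/2}$. Otherwise let $j_0\ge3$ be minimal with $M_{j_0}>T^{n-j_0+1}$. For $2\le j<j_0$ the $j$-th factor is $M_j\ge M_{j_0}>T^{n-j_0+1}$, and the $j_0$-th factor is $T^{n-j_0+1}$. The first factor is $C$ and all factors are at least $1$, so $\Pi\ge C\,T^{(j_0-1)(n-j_0+1)}$. With $i=j_0-1\in[2,n-2]$ we have $i(n-i)\ge2(n-2)\ge n-\frac12$, because $n\ge4$. This proves the claim.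

There are $\ll T^\varepsilon$ choices of $(d_p)$ for each $C$, and $\sum_C1/C\ll\log T$. So this case contributes $\ll T^{n(n+1)/2-1-(n-1/2)+\varepsilon}$ polynomials: a saving of $T^{n-1/2-\varepsilon}$, which is sufficient.

## 7. Primitive groups: large $C$ and the discriminant as a polynomial in the constant term

It remains to treat $f\in\mathcal G(T)$ with $C>T^{n-3/2}$. Step 3 breaks down at this size: its lower bound for $\Pi$ rested on dividing (7) by $C\le T^{n-3/2}$. The way out is to fix all coefficients but the last. Write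
$$f=F+y,\quad y=a_n,\quad F=x^n+a_2x^{n-2}+\dots+a_{n-1}x,\qquad\Delta_F(y)=\mathrm{disc}_x(F+y)=\pm n^n\prod_{i=1}^{n-1}(y+F(c_i)),$$
where $c_1,\dots,c_{n-1}$ are the roots of $F'$ with multiplicity. At a prime dividing $C$ at least two roots of $f$ are lost, and this will force $y$ to be a *multiple* root of $\Delta_F$ mod $p$. So $C$ divides the discriminant of $\Delta_F$, which depends on $F$ only. When that discriminant is nonzero, $F$ leaves few possibilities for $C$, and $y$ is confined to few classes modulo the large number $C$. The sieve is then applied inside these classes. The degenerate $F$ have to be removed first.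

**Step 4: $\Delta_F$ without simple root.** This step counts the $F$ for which the sieve will not work because no inertia group is visibly generated by a transposition. If $\Delta_F$ has no simple root, it has at most $v=\lfloor(n-1)/2\rfloor$ distinct roots. The monic complex polynomials of degree $n-1$ without simple root form a closed set $\mathcal N$ of dimension at most $v$: it is the union, over partitions of $n-1$ into parts $m_i\ge2$, of the images of the finite maps $(r_i)\mapsto\prod(Y-r_i)^{m_i}$. So the set $W\subset\mathbb A^{n-2}_{\mathbb C}$ of all complex $F$ for which $\Delta_F$ has no simple root is closed.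

**Lemma 10.** $\dim W\le v-1$.

For $n=4$ this says that $W$ is finite. As $W$ is stable under $a_i\mapsto t^ia_i$, it is then at most $\{0\}$, and indeed $F=x^4$ has $\Delta_F=256\,y^3$.

*Proof.* Suppose $\dim W\ge v$. Send $F+y\in W\times\mathbb A^1$ to the monic polynomial whose roots are the critical values $F(c_i)+y$. This maps a set of dimension at least $v+1$ into $\mathcal N$, which has dimension at most $v$. So some fiber has positive dimension and contains a nonconstant analytic arc $f_s$; the multiset of critical values of $f_s$ is constant. After shrinking the arc, the distinct critical points $c_i(s)$ are analytic with constant multiplicities $m_i$ as zeros of $f_s'$, and $f_s(c_i(s))=y_i$ is constant, being continuous with values in a finite set. Then $f_s-y_i=(x-c_i(s))^{m_i+1}u_i$ with $u_i$ a polynomial in $x$ that is analytic in $s$. Differentiating in $s$ we get $(x-c_i(s))^{m_i}\mid\partial_sf_s$ for all $i$, so $f_s'\mid\partial_sf_s$. But $\deg\partial_sf_s\le n-2<n-1=\deg f_s'$, so $\partial_sf_s=0$, a contradiction. $\square$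

By Lemma 2 with $r=v-1$ the number of $f=F+y$ in the box with $F\in W$ is $\ll T^n\prod_{i=n-v+1}^{n-1}T^i$. This is a saving of $T^{m(m+1)/2-1}$ with $m=n-v$. Here $m\ge\frac{n+1}2$, and $m\ge3$ as $n\ge4$. Since $n\le2m-1$, we get $\frac{m(m+1)}2-1-n\ge\frac{m(m-3)}2\ge0$. So the saving is at least $T^n$.

**Step 5: decomposable $F$ do not occur.** A polynomial $F$ of degree $n$ over a field is *decomposable* if $F=u\circ w$ with $\deg u,\deg w\ge2$. This step gives a criterion by polynomial equations, needed for reduction mod $p$, and shows that our $F$ are indecomposable.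

**Lemma 11.** Let $n=st$ with $s,t\ge2$. There are finitely many polynomials $E_l^{(t)}\in\mathbb Z[1/n!][a_2,\dots,a_{n-1}]$, depending only on $n$ and $t$, such that over any field of characteristic $0$ or $>n$ the polynomial $F$ has the form $u\circ w$ with $\deg u=s$, $\deg w=t$ if and only if all $E_l^{(t)}(a)=0$. The criterion is the same over the field and over its algebraic closure.

*Proof.* In $F=u\circ w$ we may, after a linear change, take $u,w$ monic and $w(0)=0$. Then $F-w^s$ has degree at most $(s-1)t=n-t$, so the coefficients of $x^{n-1},\dots,x^{n-t+1}$ in $F$ and $w^s$ agree. Writing $w=x^t+b_1x^{t-1}+\dots+b_{t-1}x$, the coefficient of $x^{n-i}$ in $w^s$ is $sb_i$ plus a polynomial in $b_1,\dots,b_{i-1}$. As $s$ is invertible, $w$ is determined recursively, with coefficients in $\mathbb Z[1/n!][a_2,\dots,a_{n-1}]$. For this $w$ expand $F=\sum_kr_kw^k$ with $\deg r_k<t$. By uniqueness of this $w$-adic expansion, $F$ is a polynomial in $w$ if and only if all digits $r_k$ are constant. Let the $E_l^{(t)}$ be the nonconstant coefficients of the digits.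 $\square$

For $n=4$: the coefficient of $x^3$ in $F$ is zero, so $b_1=0$ and $w=x^2$. The expansion is $F=w^2+a_2w+a_3x$, and $F$ is decomposable if and only if $a_3=0$.

Let $f=F+y\in\mathcal G(T)$ with root $\alpha$ and suppose $F=u\circ w$ over $\mathbb Q$, $\deg u=s$. Since $f=(u+y)\circ w$ is irreducible, so is $u+y$; hence $\mathbb Q(w(\alpha))$ has degree $s$ and is a proper intermediate field of $\mathbb Q(\alpha)$. This is impossible, as the group is primitive. So $F$ is indecomposable over $\mathbb Q$, and by Lemma 11 over $\overline{\mathbb Q}$.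

**Step 6: the sieve.** Call $F$ *good* if it is indecomposable over $\overline{\mathbb Q}$ and $\Delta_F$ has a simple root. After Steps 4 and 5 only good $F$ remain. This step bounds the admissible constant terms in an arithmetic progression.

**Lemma 12.** Let $F$ be good with integer coefficients $a_i\ll T^i$, let $y_0\in\mathbb Z$ and $1\le C\le T^{O(1)}$, $C\in\mathbb Z$. In an interval of length $L$, $T^{1/2}\ll L\le T^{O(1)}$, the number of integers $z$ for which $F+y_0+Cz$ is irreducible with Galois group primitive and $\ne S_n$ is $\ll L^{1/2}\log T$, uniformly.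

*Proof.* We may assume $T$ large. Fix the permutation group $G\ne S_n$ up to conjugacy ($O(1)$ choices), and a cycle type $\lambda$ not occurring in $G$; it exists by the second fact recalled in Section 6.

*Choice of primes.* Write $\Delta_F=\pm n^n\Delta_1\Delta_2$ with $\Delta_1,\Delta_2$ monic and $\Delta_1$ the product over the simple roots. These are rational polynomials, and by Gauss's lemma over $\mathbb Z[1/n]$ they lie in $\mathbb Z[1/n][y]$. We use primes $p>p_0(n)$, in particular $p>n$, with $p\nmid C$ and such that (i) for each factorization $n=st$, $s,t\ge2$, $p$ does not divide the numerator of some fixed nonzero $E_l^{(t)}(a)$, which exists by Lemma 11; and (ii) $p$ does not divide the numerator of $\mathrm{disc}(\Delta_1)\,\mathrm{Res}(\Delta_1,\Delta_2)$, which is nonzero. The numbers in (i) are values of fixed polynomials, so they have denominators $O_n(1)$ and size $T^{O(1)}$. In (ii), the roots $y_i=-F(c_i)$ of $\Delta_F$ are $\ll T^n$, and $n^ny_i$ is an algebraic integer because $\Delta_F\in\mathbb Z[y]$ has leading coefficient $\pm n^n$; so this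 number, too, has denominator $O_n(1)$ and size $T^{O(1)}$. Hence (i), (ii) and $p\nmid C$ exclude only $O(\log T)$ primes. For the remaining $p$, $\bar F=F$ mod $p$ is indecomposable over $\overline{\mathbb F}_p$, and $\Delta_{\bar F}$ has a simple root $y_*\in\overline{\mathbb F}_p$.

*The geometric group.* Let $H$ be the Galois group of $\bar F(X)+Y$ over $\overline{\mathbb F}_p(Y)$. We show $H=S_n$. The extension $\overline{\mathbb F}_p(x)/\overline{\mathbb F}_p(Y)$ with $Y=-\bar F(x)$ is separable of degree $n$ and totally ramified at $Y=\infty$. By Lüroth's theorem an intermediate field is $\overline{\mathbb F}_p(w)$, and we choose $w$ with its only pole at the place below $x=\infty$. By total ramification $x=\infty$ is the only place above that place, so $w$ is a polynomial in $x$; likewise $Y$ has its only pole there, so $Y$ is a polynomial in $w$. As $\bar F$ is indecomposable, there is no proper intermediate field, that is, $H$ is primitive. Next, $y_*$ is a simple root of $\pm n^n\prod(y+\bar F(c_i))$, so exactly one critical point $c$, a simple zero of $\bar F'$,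 has $\bar F(c)=-y_*$. Thus $\bar F+y_*$ has one double root $c$ and $n-2$ simple roots. As $p$ is odd, $Y-y_*=-a(x-c)^2+\cdots$ with $a\ne0$. The inertia group at $Y=y_*$ is tame, fixes $n-2$ roots and interchanges the other two; so it is generated by a transposition. By Jordan's fact $H=S_n$.

*Frobenius elements of type $\lambda$.* Let $M$ be the splitting field of $\bar F(X)+Y$ over $k_0=\mathbb F_p(Y)$. Then $\mathrm{Gal}(M/k_0)=S_n=H$, so $\mathbb F_p$ is algebraically closed in $M$. As $p\nmid n!$, $M/k_0$ is tamely ramified, and it is ramified at most at $\infty$ and at the at most $n-1$ zeros of $\Delta_{\bar F}$. By Riemann–Hurwitz $2g-2\le-2\,n!+n\cdot n!$, so the genus $g$ of $M$ is at most $n\cdot n!/2$. Let $\sigma\in S_n$ have cycle type $\lambda$ and order $r$, let $\phi$ be the Frobenius generator of $\mathrm{Gal}(\mathbb F_{p^r}/\mathbb F_p)$, let $M_r=M\mathbb F_{p^r}$, so $\mathrm{Gal}(M_r/k_0)=S_n\times\langle\phi\rangle$, and put $Z=\langle(\sigma,\phi)\rangle$, $N=M_r^Z$. Since $Z$ surjects onto $\langle\phi\rangle$, the field $N$ has exact constant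 field $\mathbb F_p$. Since $|Z|=r$ and $Z\cap(S_n\times1)=1$, we have $N\mathbb F_{p^r}=M_r$, so $N$ has the genus of $M$. Let $y\in\mathbb F_p$ with $\Delta_{\bar F}(y)\ne0$ and Frobenius element $(\tau,\phi)$. The degree-one places of $N$ above $y$ correspond to the fixed points of $(\tau,\phi)$ on $(S_n\times\langle\phi\rangle)/Z$. The cosets are $(g,1)Z$ with $g\in S_n$, and $(\tau,\phi)(g,1)Z=(\tau g\sigma^{-1},1)Z$. So there are $\#\{g:g^{-1}\tau g=\sigma\}$ fixed points, which is the order of the centralizer $C_{S_n}(\sigma)$ if $\tau$ has type $\lambda$ and $0$ otherwise. The remaining $O_n(1)$ points of $\mathbb P^1(\mathbb F_p)$ have $O_n(1)$ places above them. The Hasse–Weil bound says that $N$ has $p+O_n(\sqrt p)$ places of degree one. Hence the number of $y\in\mathbb F_p$ for which $\bar F+y$ is squarefree with factorization type $\lambda$ is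
$$\frac{p}{|C_{S_n}(\sigma)|}+O_n(\sqrt p)\ge\frac p{2\,n!}\qquad(p>p_0(n)).$$

*Sieving.* If $y_0+Cz$ mod $p$ is one of these residues, the Galois group of $F+y_0+Cz$ over $\mathbb Q$ contains an element of cycle type $\lambda$ (Dedekind). As $p\nmid C$, the integers $z$ with group $G$ avoid $\omega_p\ge p/(2\,n!)$ classes mod $p$; if $\omega_p=p$ for some $p$, there are no such $z$. Montgomery's large sieve bounds their number by
$$\frac{L+1+Q^2}{\sum_{p\le Q}\omega_p/(p-\omega_p)},$$
the sum being over the non-excluded primes. Each term is at least $1/(2\,n!)$. With $Q=\sqrt L\gg T^{1/4}$ the bound is $\ll L/(\pi(\sqrt L)-O(\log T))\ll\sqrt L\,\log T$. $\square$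

**Step 7: good $F$ for which $\Delta_F$ has a multiple root.** Let $DD(F)=\mathrm{disc}_y\Delta_F\in\mathbb Z[a_2,\dots,a_{n-1}]$, which is isobaric if $a_i$ has weight $i$. This step treats the good $F$ with $DD(F)=0$. For $F=x^n+ax$ with $a\ne0$ the critical points satisfy $c^{n-1}=-a/n$, and the critical values $\frac{n-1}n\,ac$ are distinct. So $DD(0,\dots,0,a)=\kappa a^N$ with $\kappa\ne0$. By isobaricity $DD$ has weight $N(n-1)$, hence degree $N$ in $a_{n-1}$ with constant leading coefficient $\kappa$. Therefore, given $a_2,\dots,a_{n-2}$, at most $N$ values of $a_{n-1}$ occur. For each such $F$, Lemma 12 with $y_0=0$, $C=1$, $L\asymp T^n$ gives $\ll T^{n/2}\log T$ values of $a_n$. The saving is $T^{n-1+n/2-\varepsilon}$, more than enough.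

**Step 8: good $F$ with $DD(F)\ne0$.** Here the two sources of information are combined. Let $p\mid C$. As $d_p\ge2$, $\bar F+\bar y$ has at most $n-2$ distinct roots. So it has either a root of multiplicity at least $3$, which is a multiple root of $\bar F'$, or two distinct multiple roots, which are two critical points with the same critical value $-\bar y$. In both cases the factor $y+\bar F(c_i)$ vanishes at $\bar y$ for two indices $i$, and $\bar y$ is a multiple root of $\Delta_F$ mod $p$, a polynomial of degree $n-1$ since $p>n$. Hence $p\mid DD(F)$, and $y$ mod $p$ takes at most $n$ values. As $C$ is squarefree, $C\mid DD(F)\ne0$. So given $F$ there are $\ll T^\varepsilon$ possible $C$, and for each of them $y$ lies in $\ll T^\varepsilon$ classes $y_0+C\mathbb Z$.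

If $C\ge T^{n-1/2}$, each class contains $\ll T^{1/2}$ admissible $y$, by size alone. If $T^{n-3/2}<C<T^{n-1/2}$, then $y=y_0+Cz$ with $z$ in an interval of length $L\asymp T^n/C$, and $T^{1/2}\ll L\ll T^{3/2}$; Lemma 12 gives $\ll L^{1/2}\log T\ll T^{3/4+\varepsilon}$ values. So for each $F$ there are $\ll T^{3/4+\varepsilon}$ values of $a_n$, a saving of $T^{n-3/4-\varepsilon}$. This proves (6), and with it Proposition 8. $\square$

## 8. Quartics of biquadratic type: counting the matrices directly

Let $A\in M_4(\mathbb Z)$, $|A|\le T$, with $\chi_A$ of biquadratic type, and put $t=\mathrm{tr}A$, $B=4A-tI$. Then $\chi_B=x^4+ax^2+b$, so $\mathrm{tr}\,B^3=0$: the eigenvalues of $B$ come in pairs $\pm\rho$. This single equation replaces the detour through $f$. Expanding, $\mathrm{tr}\,B^3=64\,\mathrm{tr}A^3-48\,t\,\mathrm{tr}A^2+8t^3$, so the equation reads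
$$8\,\mathrm{tr}A^3-6t\,\mathrm{tr}A^2+t^3=0.\tag{8}$$

**Proposition 13.** The number of $A\in M_4(\mathbb Z)$ with $|A|\le T$ and $\mathrm{tr}\bigl((4A-(\mathrm{tr}A)I)^3\bigr)=0$ is $\ll T^{13}$.

*Proof.* **Step 1: the equation is linear in one row.** Write $A=\begin{pmatrix}A'&v\\w^T&d\end{pmatrix}$ with $A'$ of size $3$. From $\mathrm{tr}A^3=\mathrm{tr}A'^3+3w^TA'v+3d\,w^Tv+d^3$ and $\mathrm{tr}A^2=\mathrm{tr}A'^2+2w^Tv+d^2$, equation (8) becomes
$$12\,w\cdot u=c(A',d),\qquad u=Mv,\qquad M=2A'+(d-\mathrm{tr}A')I,\qquad|M|\le6T,\tag{9}$$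
where $c(A',d)$ does not involve $v,w$. Given $M$ there are $\ll T$ pairs $(A',d)$: the off-diagonal entries of $A'$ are determined, the differences of its diagonal entries are determined, so $a_{11}$ determines $A'$ and then $d$.

**Step 2: two lattice counts.** These are needed to sum over $M$. Let $v'\in\mathbb Z^3$ be primitive with $V=|v'|\le T$. Recall that for a primitive vector $r$ the planar lattice $r^\perp\cap\mathbb Z^3$ has covolume $\asymp|r|$, so its successive minima $\lambda_1\le\lambda_2$ satisfy $\lambda_1\ge1$, $\lambda_1\lambda_2\asymp|r|$, and a coset of it has $\ll(1+X/\lambda_1)(1+X/\lambda_2)$ points of size $\ll X$ (all measured in $|\cdot|$ up to constants).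

(α) For $m\in\mathbb Z$ we have $\#\{r\in\mathbb Z^3:|r|\le6T,\ r\cdot v'=m\}\ll T^2/V$, because $\lambda_2\ll V\le T$ for $v'^\perp\cap\mathbb Z^3$. Applying this to each row, for every $y\in\mathbb Z^3$,
$$\#\{M:|M|\le6T,\ Mv'=y\}\ll T^6V^{-3}.$$

(β) For primitive $z\in\mathbb Z^3$ with $Z=|z|\le T$, in the same way $\#\{y:|y|\ll TV,\ z\cdot y=0\}\ll(TV)^2/Z$. With (α),
$$\#\{M:|M|\le6T,\ z^TMv'=0\}\ll T^8/(VZ).$$

**Step 3: degenerate cases.** If $v=0$ there are $\ll T^{10}\cdot T^3$ triples $(A',d,w)$. If $v\ne0$ and $u=0$, write $v=hv'$ with $h\ge1$ and $v'$ primitive. By (α) with $y=0$, and with all $w$ allowed, we get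
$$\ll\sum_{h\le T}\ \sum_{|v'|\le T/h}T\cdot T^6V^{-3}\cdot T^3\ll T^{11}\log T .$$

**Step 4: the case $u\ne0$.** Let $g=\gcd(u)$, the gcd of the coordinates. For given $(A',d,v)$ the $w$ satisfying (9) lie in a coset of $u^\perp\cap\mathbb Z^3$, which has covolume $\asymp|u|/g$ and shortest vector of length $\lambda_1(u)$. So there are
$$\ll1+\frac T{\lambda_1(u)}+\frac{T^2g}{|u|}$$
of them. We sum the three terms over all $(A',d,v)$. The term $1$ gives $\ll T^{10}\cdot T^3=T^{13}$.

For the term $T^2g/|u|$ write $v=hv'$, $y=Mv'$, $u=hy$; then $g/|u|=\gcd(y)/|y|$. Writing $y$ as $g'$ times a vector we have $\sum_{0<|y|\le Y}\gcd(y)/|y|\le\sum_{g'}\sum_{0<|y'|\le Y/g'}|y'|^{-1}\ll\sum_{g'}(Y/g')^2\ll Y^2$. With (α) the contribution is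
$$\ll T^2\sum_h\sum_{|v'|\le T/h}T\cdot T^6V^{-3}(TV)^2=T^{11}\sum_h\sum_{|v'|\le T/h}V^{-1}\ll T^{11}\sum_h(T/h)^2\ll T^{13}.$$

For the term $T/\lambda_1(u)$ note that a shortest vector of $u^\perp\cap\mathbb Z^3$ is primitive in $\mathbb Z^3$. So the term is $\ll1+\sum T/|z|$, over primitive $z$ with $|z|\le T$ and $z\cdot u=0$, that is, $z^TMv'=0$. The $1$ contributes $\ll T^{13}$ as before, and by (β) the sum contributes
$$\ll\sum_h\sum_{|v'|\le T/h}\ \sum_{0<|z|\le T}\frac TZ\cdot T\cdot\frac{T^8}{VZ}\ll T^{10}\sum_h(T/h)^2\sum_{0<|z|\le T}Z^{-2}\ll T^{10}\cdot T^2\cdot T=T^{13}.\qquad\square$$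

## 9. Adding the classes: the upper bounds for every $n$

Every matrix with an integer eigenvalue is counted by $M_n(T)$, and $M_n(T)-R_{n,1}(T)$ counts the matrices without integer eigenvalue in the three classes of Section 2.

For $n=2$ the difference is $0$, as seen in Section 1. For $n=3$, reducible implies an integer root, and a transitive group of prime degree is primitive; Proposition 8 gives $O(T^{6+\varepsilon})$. For $n=4$, Proposition 6 gives $O(T^{12+\varepsilon})$, Proposition 7 gives $O(T^{12+\varepsilon})$ apart from biquadratic type, Proposition 13 gives $O(T^{13})$ for biquadratic type, and Proposition 8 gives $O(T^{12+3/4+\varepsilon})$; the sum is $O(T^{13})$. For $n\ge5$, Proposition 6 gives $O(T^{n^2-2(n-2)+\varepsilon})$ with $n^2-2(n-2)\le n^2-n-1$, Proposition 7 gives $O(T^{n^2-n+\varepsilon})$, and Proposition 8 gives $O(T^{n^2-n+3/4+\varepsilon})$.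

All these are $o(T^{n^2-n+1}\log T)$. With (1) we get $M_n(T)\asymp_nT^{n^2-n+1}\log T$ and $M_n(T)\sim R_{n,1}(T)$ for every $n\ge2$. Only the lower bound for $n=4$ in Theorem 1 is left.

## 10. The order $T^{13}$ is attained in degree four

**Proposition 14.** $M_4(T)-R_{4,1}(T)\gg T^{13}$ for all large $T$.

*Proof.* **Step 1: a family of traceless matrices.** We look for $B$ with $\mathrm{tr}B=\mathrm{tr}B^3=0$. Consider
$$B=\begin{pmatrix}B'&v\\w^T&-\tau\end{pmatrix},\qquad\tau=\mathrm{tr}B',\qquad N=B'-\tau I .$$
With $e_i$ the elementary symmetric functions of the eigenvalues of $B'$, $\mathrm{tr}B'^3-\tau^3=-3(e_1e_2-e_3)=-3\chi_{B'}(\tau)=3\det N$. Hence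
$$\mathrm{tr}B^3=3\bigl(w^TNv+\det N\bigr).\tag{10}$$
Since $\mathrm{tr}N=-2\tau$, any $N\in M_3(\mathbb Z)$ with even trace arises, with $\tau=-\frac12\mathrm{tr}N$ and $B'=N+\tau I$, and $N$ and $B'$ determine each other. For large $S$ let $\mathcal S$ be the set of integral $(N,v)$ with $|N|,|v|\le S$, $N\equiv\mathrm{diag}(1,1,0)$ and $v\equiv e_1$ mod $2$. Then $\#\mathcal S\ge c_0S^{12}$, the trace of $N$ is even, $v\ne0$, and $u:=Nv\equiv e_1$ mod $2$. We want to solve $w\cdot u=-\det N$ with $|w|\ll S$. For this we need $u$ primitive and $u^\perp\cap\mathbb Z^3$ balanced, and the next three steps show that this is so for a positive proportion of $\mathcal S$. Write $v=hv'$ with $h\ge1$ and $v'$ primitive, $V=|v'|$, $y=Nv'$, $u=hy$. The counts (α), (β) hold with $S$ for $T$ and $N$ for $M$. Let $0<\kappa<\frac12$.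

**Step 2: $|u|<\kappa S^2$ is rare.** Here $|y|<\kappa S^2/h$ and $|y|\ll SV$, so by (α) the number of pairs is
$$\ll\sum_h\sum_{|v'|\le S/h}S^6V^{-3}\bigl(\min(SV,\kappa S^2/h)^3+1\bigr).$$
The range $V\le\kappa S/h$ contributes $\ll\sum_hS^9(\kappa S/h)^3\ll\kappa^3S^{12}$. The range $V>\kappa S/h$ contributes $\ll\sum_hS^6(\kappa S^2/h)^3(1+\log\frac1\kappa)\ll\kappa^3(1+\log\frac1\kappa)S^{12}$, because the sum of $V^{-3}$ over $\kappa S/h<V\le S/h$ is $\ll1+\log\frac1\kappa$. The summand $1$ contributes $\ll S^7\log S$. The total is $\ll\kappa^2S^{12}$ for $S\ge S_0(\kappa)$.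

**Step 3: short vectors orthogonal to $u$ are rare.** The number of pairs for which $z\cdot u=0$ for some primitive $z$ with $|z|\le\kappa S$ is, by (β),
$$\ll\sum_h\sum_{|v'|\le S/h}\ \sum_{0<|z|\le\kappa S}\frac{S^8}{VZ}\ll S^8\cdot S^2\cdot(\kappa S)^2=\kappa^2S^{12}.$$

**Step 4: $u$ is primitive with positive proportion.** The number $\gcd(u)$ is odd. Fix $H$. By equidistribution of $(N,v)$ modulo the product of the primes $\ell$ with $3\le\ell\le H$, the proportion of $\mathcal S$ for which no such $\ell$ divides $u$ tends, as $S\to\infty$, to $\prod_{3\le\ell\le H}(1-\rho_\ell)$, where $\rho_\ell$ is the probability that $Nv\equiv0$ mod $\ell$. Distinguishing $v\equiv0$ and $v\not\equiv0$ we get $\rho_\ell=\ell^{-3}+(1-\ell^{-3})\ell^{-3}<2\ell^{-3}$. So the product is at least $1-2(\zeta(3)-1-\frac18)>\frac12$.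

If no prime $\le H$ divides $u\ne0$ but $\gcd(u)\ne1$, then $\gcd(u)=h\gcd(y)>H$, so $h>\sqrt H$ or $\gcd(y)>\sqrt H$. The first kind accounts for $\ll\sum_{h>\sqrt H}(S/h)^3S^9\ll S^{12}/H$ pairs. For the second kind, $\#\{0\ne y:|y|\ll SV,\ \gcd(y)>\sqrt H\}\ll\sum_{g>\sqrt H}(SV/g)^3\ll(SV)^3/H$, so by (α) it accounts for $\ll\sum_h\sum_{|v'|\le S/h}S^6V^{-3}(SV)^3/H\ll S^{12}/H$ pairs.

**Step 5: solving for $w$.** Choose $H$ large, then $\kappa$ small, then $S$ large. For $\gg S^{12}$ pairs in $\mathcal S$ the vector $u$ is primitive, $|u|\ge\kappa S^2$, and $u^\perp\cap\mathbb Z^3$ has minima $\lambda_1\gg\kappa S$ and $\lambda_2\ll|u|/\lambda_1\ll S/\kappa$, as $|u|\ll S^2$. For such a pair $w\cdot u=-\det N$ is solvable in integers, and the solutions form a coset of $u^\perp\cap\mathbb Z^3$ in a plane at distance $\ll S^3/(\kappa S^2)=S/\kappa$ from $0$. The covering radius of the lattice in its plane is $\ll\lambda_2$, so there is a solution with $|w|\ll_\kappa S$. By (10), taking $S=c_\kappa T$ with $c_\kappa$ small, we get $\gg T^{12}$ distinct integer $B$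 with $|B|\le T/2$ and $\mathrm{tr}B=\mathrm{tr}B^3=0$. The matrices $A=B+mI$ with $|m|\le T/2$ are distinct, since $\mathrm{tr}A=4m$; this gives $\gg T^{13}$ matrices $A$ with $|A|\le T$. By Newton's identities $\chi_B=x^4+ax^2+b$, whose splitting field has degree dividing $8$. So all these $A$ are counted in $M_4(T)$.

**Step 6: few of them have an integer eigenvalue.** If $A$ has an integer eigenvalue, so has $B$, say $r$; then $\chi_B=(x^2-r^2)(x^2-s)$ with $s\in\mathbb Z$. There are $\ll T\cdot T^2$ such polynomials, hence $\ll T^{3+6+\varepsilon}$ regular $B$ by Proposition 3. A non-regular $4\times4$ matrix has an eigenvalue $\lambda$ with at least two independent eigenvectors, so it is $\lambda I+X$ with $\mathrm{rank}\,X\le2$. The traceless ones therefore lie in the image of $X\mapsto X-\frac14(\mathrm{tr}X)I$ on the irreducible $12$-dimensional variety $\{\mathrm{rank}\,X\le2\}$. The closure of this image is irreducible of dimension at most $12$, and $\mathrm{tr}B^3$ does not vanish identically on it: $\mathrm{diag}(1,1,1,-3)=I+\mathrm{diag}(0,0,0,-4)$ lies in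 it and has $\mathrm{tr}B^3=-24$. So its intersection with $\mathrm{tr}B^3=0$ has dimension at most $11$, and by Lemma 2 there are $\ll T^{11}$ non-regular $B$ with $\mathrm{tr}B=\mathrm{tr}B^3=0$. After shifting by $mI$, $\ll T^{12}$ of our matrices $A$ have an integer eigenvalue. Hence $M_4(T)-R_{4,1}(T)\gg T^{13}$. $\square$

With the upper bound of Section 9 this gives $M_4(T)-R_{4,1}(T)\asymp T^{13}$, and Theorem 1 is proved. $\blacksquare$
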